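# Small data global solutions of the 3D semilinear Euler–Poisson–Darboux equation

## 1. A damped wave equation that is easy for $\mu=2$

Let $\mu>0$ and $p>1$. We study, in three space dimensions,
$$\partial_t^2u-\Delta u+\frac{\mu}{t}\,\partial_tu=|u|^p\quad(t\ge1,\ x\in\mathbb R^3),\qquad (u,\partial_tu)(1,x)=\varepsilon(u_0,u_1)(x). \tag{1}$$
The data $u_0,u_1\in C_0^\infty(\mathbb R^3)$ are fixed, with $\operatorname{supp}(u_0,u_1)\subset B(0,1)$, and $\varepsilon>0$ is small. For which $p$ does every such choice of data lead to a solution that lives forever, once $\varepsilon$ is small enough? Large $p$ helps, because $|u|^p$ is then tiny when $u$ is small. Damping helps too, but the factor $\mu/t$ fades with time, and how much it helps is delicate.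

**Definition 1 (global solution).** A global solution of (1) is a function $u\in C([1,\infty)\times\mathbb R^3)$ such that for every $\varphi\in C_0^\infty([1,\infty)\times\mathbb R^3)$
$$\int_1^\infty\!\!\int u\Big(\partial_t^2\varphi-\Delta\varphi-\partial_t\big(\tfrac\mu t\varphi\big)\Big)dx\,dt=\int_1^\infty\!\!\int|u|^p\varphi\,dx\,dt+\varepsilon\int(u_1+\mu u_0)\varphi(1,x)\,dx-\varepsilon\int u_0\,\partial_t\varphi(1,x)\,dx. \tag{2}$$

This is a continuous weak solution. Test functions need not vanish at $t=1$; that is how the data enter.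

Start with $\mu=2$. If $u$ is smooth and $v=tu$, then $v_{tt}=tu_{tt}+2u_t$, so $t\,(u_{tt}+\frac2tu_t-\Delta u)=v_{tt}-\Delta v$. The damping term has vanished, and (1) becomes
$$v_{tt}-\Delta v=t^{1-p}|v|^p ,$$
a wave equation whose nonlinearity carries the decaying factor $t^{1-p}$. The exponent that decides its fate is a Strauss exponent.

**Definition 2 (Strauss exponent).** For $z>1$ let $p_s(z)=\dfrac{z+1+\sqrt{z^2+10z-7}}{2(z-1)}$, the positive root of $(z-1)p^2-(z+1)p-2=0$.

For example, $p_s(4)=2$, because $3p^2-5p-2=(3p+1)(p-2)$. And $p_s(5)=\frac{3+\sqrt{17}}4\approx1.78$, the positive root of $2p^2-3p-1$. We first prove the following.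

**Proposition 1 ($\mu=2$).** Let $\mu=2$, $p>p_s(5)=\frac{3+\sqrt{17}}4$, and let $\frac1p<q<1$, $q\le 2p-3$ (such $q$ exist). For all data as above there is $\varepsilon_0>0$ such that for $0<\varepsilon\le\varepsilon_0$ problem (1) has a global solution $u$, supported in $\{|x|\le t\}$, with $|u(t,x)|\le C\varepsilon\,t^{-2}(1+t-|x|)^{-q}$ there.

Such $q$ exist because $p>1$ gives $\frac1p<1$, and $2p-3>\frac1p$ is the inequality $2p^2-3p-1>0$.

Some steps of the proof cost nothing extra for general $\mu$, and I write those for general $\mu$ at once. Here is the first.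

**Step: removing the damping, in the weak sense.** Put
$$a=\frac\mu2,\qquad \nu=\frac\mu2-1>-1,\qquad L=\partial_t^2-\Delta-\nu(\nu+1)t^{-2},\qquad \nu(\nu+1)=a(a-1).$$
For $\varphi=t^a\psi$ we compute
$$\varphi_{tt}=t^a\Big(\psi_{tt}+\frac{2a}t\psi_t+\frac{a(a-1)}{t^2}\psi\Big),\qquad \partial_t\Big(\frac{2a}t\varphi\Big)=t^a\Big(\frac{2a}t\psi_t+\frac{2a(a-1)}{t^2}\psi\Big).$$
Subtracting, $\varphi_{tt}-\Delta\varphi-\partial_t(\frac\mu t\varphi)=t^{\mu/2}L\psi$. Moreover $\varphi(1)=\psi(1)$ and $\varphi_t(1)=\psi_t(1)+\frac\mu2\psi(1)$, and $\psi\mapsto t^{\mu/2}\psi$ is a bijection of $C_0^\infty([1,\infty)\times\mathbb R^3)$. Insert $u=t^{-\mu/2}v$ in (2). The nonlinear term becomes $t^{\mu/2-\mu p/2}|v|^p\psi$, and the data terms become $\varepsilon\int(u_1+\mu u_0-\frac\mu2u_0)\psi(1)-\varepsilon\int u_0\psi_t(1)$. Hence $u=t^{-\mu/2}v$ is a global solution if and only if $v$ is continuous and, for all $\psi\in C_0^\infty([1,\infty)\times\mathbb R^3)$,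
$$\iint vL\psi=\iint N(v)\psi+\varepsilon\int g\,\psi(1,x)\,dx-\varepsilon\int f\,\partial_t\psi(1,x)\,dx, \tag{3}$$
$$N(v)=t^{-\mu(p-1)/2}|v|^p,\qquad f=u_0,\qquad g=u_1+\tfrac\mu2u_0 .$$
For $\mu=2$ we have $\nu=0$ and $L=\square=\partial_t^2-\Delta$.

## 2. Kirchhoff's formula as an operator on continuous functions

We need an operator that solves $\square z=G$ with zero data, acts on functions that are merely continuous, and satisfies the equation in the sense of (3). For $G\in C([1,\infty)\times\mathbb R^3)$ put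
$$T_0G(t,x)=\int_1^t\frac1{4\pi(t-s)}\int_{|x-y|=t-s}G(s,y)\,d\sigma_y\,ds .$$

Continuity: with $s=1+(t-1)\tau$, $\rho_0=t-s=(t-1)(1-\tau)$ and $y=x+\rho_0\omega$,
$$T_0G(t,x)=(t-1)\int_0^1\frac{\rho_0}{4\pi}\int_{S^2}G(s,x+\rho_0\omega)\,d\omega\,d\tau .$$
The integrand is continuous in $(t,x,\tau,\omega)$ and the domain is fixed and compact, so $T_0G$ is continuous. Support: if $\operatorname{supp}G\subset\{|y|\le s\}$ and $|x|>t$, then $|x-y|\le t-s$ forces $|y|>s$, so $T_0G(t,x)=0$.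

Recall spherical means. For smooth $\varphi$ and fixed $y$ let $M(t,\rho)=\frac1{4\pi}\int_{S^2}\varphi(t,y+\rho\omega)\,d\omega$. It is smooth and even in $\rho\in\mathbb R$, $M(t,0)=\varphi(t,y)$, and the spherical mean of $\Delta\varphi$ is $M_{\rho\rho}+\frac2\rho M_\rho$. So $w=\rho M$ is odd in $\rho$, and $\rho$ times the spherical mean of $\Delta\varphi$ is $w_{\rho\rho}$.

**Lemma 1.** (i) If $\varphi\in C^\infty([1,\infty)\times\mathbb R^3)$ vanishes for $t\ge t_*$, then for $s\ge1$, $y\in\mathbb R^3$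
$$\varphi(s,y)=\int_s^\infty\frac1{4\pi(t-s)}\int_{|x-y|=t-s}\square\varphi(t,x)\,d\sigma_x\,dt .$$
(ii) If $G$ is continuous on $[1,\infty)\times\mathbb R^3$ and $F$ is continuous with compact support there, then
$$\iint(T_0G)F\,dx\,dt=\iint G(s,y)\Big[\int_s^\infty\frac1{4\pi(t-s)}\int_{|x-y|=t-s}F(t,x)\,d\sigma_x\,dt\Big]dy\,ds .$$
(iii) Hence $\iint(T_0G)\,\square\varphi=\iint G\varphi$ for $\varphi\in C_0^\infty([1,\infty)\times\mathbb R^3)$.

*Proof.* (i) The integral over the sphere of radius $\rho=t-s$, divided by $4\pi\rho$, is $\rho$ times the mean. So the right side is $\int_s^\infty(w_{tt}-w_{\rho\rho})(t,t-s)\,dt$. Let $k=w_t-w_\rho$. Then $(\partial_t+\partial_\rho)k=w_{tt}-w_{\rho\rho}$, so the integral equals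
$$\int_0^\infty\frac{d}{d\rho}\big[k(s+\rho,\rho)\big]d\rho=-k(s,0)=w_\rho(s,0)-w_t(s,0)=M(s,0)=\varphi(s,y),$$
since $w(t,0)=0$ for all $t$.

(ii) Let $F$ be supported in $\{t\le t_*,\ |x|\le\varrho\}$. The left side is
$$\int_1^{t_*}\!\int_1^t\!\int_{S^2}\int_{\mathbb R^3}\frac{t-s}{4\pi}\,G(s,x+(t-s)\omega)\,F(t,x)\,dx\,d\omega\,ds\,dt .$$
The integrand is continuous and vanishes for $|x|>\varrho$, and the other variables range over bounded sets, so Fubini applies. For fixed $(t,s,\omega)$ substitute $y=x+(t-s)\omega$. We get $\int_1^\infty\int G(s,y)\big[\int_s^\infty\frac{t-s}{4\pi}\int_{S^2}F(t,y-(t-s)\omega)\,d\omega\,dt\big]dy\,ds$, which is the right side.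

(iii) Put $F=\square\varphi$ in (ii) and use (i). $\square$

## 3. A weighted sup norm, and where the Strauss exponent comes from

Which size should we expect of $v$? Waves in three dimensions decay like $t^{-1}$, and inside the cone $|x|\le t$ we hope for a gain in $t-|x|$. This is John's weighted $L^\infty$ method: look for
$$|v(t,x)|\le m\,t^{-1}(1+t-|x|)^{-q}. \tag{4}$$
If (4) holds, then $|N(v)|\le m^p s^{-\beta}(1+s-|y|)^{-pq}$ with
$$\beta=p+\frac{\mu(p-1)}2,\qquad q_0:=\beta-2=\Big(1+\frac\mu2\Big)p-\Big(2+\frac\mu2\Big). \tag{5}$$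
For $\mu=2$: $\beta=2p-1$, $q_0=2p-3$. The question is whether $T_0$ turns this bound on the source back into (4).

Test it by hand at $x=0$. There $T_0G(t,0)=\int_1^t(t-s)\,\overline{G}(s)\,ds$, where $\overline G(s)$ is the mean of $G(s,\cdot)$ over $|y|=t-s$. With $|G|\le s^{-\beta}(1+s-|y|)^{-pq}$ supported in $|y|\le s$, only $s\ge\frac t2$ contributes, and $(t-s)s^{-\beta}\le s^{1-\beta}\le Ct^{1-\beta}$. With $\eta=s-|y|=2s-t$,
$$|T_0G(t,0)|\le Ct^{1-\beta}\int_0^t(1+\eta)^{-pq}d\eta .$$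
If $pq>1$ the integral is bounded, and we get $Ct^{-1}t^{2-\beta}=Ct^{-1}t^{-q_0}$. So we need $pq>1$ to make the integral harmless, and $q\le q_0$ to recover (4). Both are possible iff $pq_0>1$. Since
$$2(pq_0-1)=(2+\mu)p^2-(4+\mu)p-2, \tag{6}$$
and this quadratic is exactly the one defining $p_s(3+\mu)$, with positive leading and negative constant coefficient,
$$p>p_s(3+\mu)\iff pq_0>1. \tag{7}$$
Away from the origin the computation is hardly longer. It is stated with a general exponent $k$ in place of $pq$, and with room for growth of the $\eta$-integral.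

**Lemma 2 (sphere part).** Let $\beta>2$, $k\in\mathbb R$, $\gamma\ge0$, and suppose $\Theta(X):=\int_0^X(1+\eta)^{-k}d\eta\le A(1+X)^\gamma$ for $X\ge0$. Let $m(s,y)=s^{-\beta}(1+s-|y|)^{-k}$ for $|y|\le s$ and $m=0$ otherwise. For $t\ge 1$, $0<r=|x|<t$ and $Y=1+t-r$,
$$I_1:=\int_1^t\frac1{4\pi(t-s)}\int_{|x-y|=t-s}m(s,y)\,d\sigma_y\,ds\le C\,t^{-1}\,Y^{\gamma+2-\beta},\qquad C=C(\beta,A).$$

*Proof.* First reduce to two variables. For a function of $\lambda=|y|$,
$$\int_{|x-y|=\rho}h(|y|)\,d\sigma_y=\frac{2\pi\rho}r\int_{|r-\rho|}^{r+\rho}\lambda h(\lambda)\,d\lambda . \tag{8}$$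
Indeed, with $\theta$ the angle between $y-x$ and $x$, $\lambda^2=r^2+\rho^2+2r\rho\cos\theta$, so $\lambda\,d\lambda=-r\rho\sin\theta\,d\theta$, while $d\sigma=2\pi\rho^2\sin\theta\,d\theta$ after integrating around the axis. With $\rho=t-s$,
$$I_1=\frac1{2r}\int_1^t\int_{|r-t+s|}^{r+t-s}\lambda s^{-\beta}(1+s-\lambda)^{-k}1_{\lambda\le s}\,d\lambda\,ds .$$

Now pass to $\alpha=s+\lambda$, $\eta=s-\lambda$. From $t-s-r\le\lambda\le r+t-s$ we get $t-r\le\alpha\le t+r$. From $\lambda\ge r-t+s$ and $\lambda\le s$ we get $0\le\eta\le t-r$. Since $\lambda\le s$ and $s\ge1$, $s\ge\max(1,\frac\alpha2)\ge\frac{1+\alpha}3$ (check $\alpha\le2$ and $\alpha\ge2$ separately). As $1-\beta<0$, $\lambda s^{-\beta}\le s^{1-\beta}\le C(1+\alpha)^{1-\beta}$. Therefore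
$$I_1\le C\,\Theta(t-r)\,\frac1r\int_{t-r}^{t+r}(1+\alpha)^{1-\beta}d\alpha .$$

It remains to see that $\frac1r\int_{t-r}^{t+r}(1+\alpha)^{1-\beta}d\alpha\le Ct^{-1}Y^{2-\beta}$. If $r\ge\frac t2$, use $\frac1r\le\frac2t$ and $\int_{t-r}^\infty(1+\alpha)^{1-\beta}d\alpha=\frac{Y^{2-\beta}}{\beta-2}$. If $r<\frac t2$, the interval has length $2r$, so the expression is at most $2Y^{1-\beta}\le4t^{-1}Y^{2-\beta}$, because $Y\ge\frac t2$. Finally $\Theta(t-r)\le AY^\gamma$. $\square$

For $\mu=2$, $p>p_s(5)$ and $q$ as in Proposition 1, take $k=pq>1$, so $\Theta\le\frac1{pq-1}$ and $\gamma=0$. By (7), $\beta-2=q_0>\frac1p>0$, and $Y^{2-\beta}=Y^{-q_0}\le Y^{-q}$. So if $G$ is continuous, supported in $\{|y|\le s\}$ and $|G|\le s^{-\beta}(1+s-|y|)^{-pq}$ there, then $|T_0G(t,x)|\le Ct^{-1}(1+t-|x|)^{-q}$ for $0<|x|<t$. By continuity of $T_0G$ it also holds for $|x|=0$ and $|x|=t$. (The restriction $q<1$ played no role here; it matches the general statement below, where it is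 used.)

## 4. The contraction argument, for any operator with three properties

This section is for all $\mu>0$, $p>1$; it isolates what must be known of the solution operator. Let $q\in\mathbb R$, and let $T$ be a linear map of $C([1,\infty)\times\mathbb R^3)$ into itself with:

* (T1) if $\operatorname{supp}G\subset\{|y|\le s\}$, then $\operatorname{supp}TG\subset\{|x|\le t\}$;
* (T2) $\iint(TG)\,L\varphi=\iint G\varphi$ for all $\varphi\in C_0^\infty([1,\infty)\times\mathbb R^3)$;
* (T3) there is $C_1$ such that if $\operatorname{supp}G\subset\{|y|\le s\}$ and $|G|\le s^{-\beta}(1+s-|y|)^{-pq}$ there, then $|TG|\le C_1t^{-1}(1+t-|x|)^{-q}$ for $|x|\le t$.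

**Lemma 3.** If $T$ has (T1)–(T3), then for all data as in (1) there is $\varepsilon_0>0$ such that for $0<\varepsilon\le\varepsilon_0$ there is a global solution, supported in $\{|x|\le t\}$, with
$$|u(t,x)|\le C\varepsilon\,t^{-1-\mu/2}(1+t-|x|)^{-q},\qquad|x|\le t. \tag{9}$$

*Proof.* **Step 1: the space.** Let $X_q$ be the set of $v\in C([1,\infty)\times\mathbb R^3)$ with $\operatorname{supp}v\subset\{|x|\le t\}$ and
$$\|v\|=\sup_{|x|\le t}t(1+t-|x|)^q|v(t,x)|<\infty .$$
This is a Banach space. The weight lies between positive constants on compact subsets of the cone, so a Cauchy sequence converges locally uniformly; the limit is continuous and vanishes for $|x|>t$. Letting $k\to\infty$ pointwise in $t(1+t-|x|)^q|v_j-v_k|\le\epsilon$ gives finiteness of the norm and convergence in norm.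

**Step 2: the linear solution.** We want $v^0\in X_q$ carrying the data. Rather than solve the homogeneous equation, write down a function with the right data and correct it. Choose $\chi\in C^\infty([1,\infty))$, $\chi=1$ on $[1,\frac54]$, $\chi=0$ on $[\frac32,\infty)$, and put
$$w=\chi(t)\big(f(x)+(t-1)g(x)\big),\qquad H=Lw,\qquad v^0=w-TH .$$
Both $w$ and $H$ are smooth and supported in $[1,\frac32]\times\overline{B(0,1)}\subset\{|x|\le t\}$. So $w\in X_q$ and $|H|\le Cs^{-\beta}(1+s-|y|)^{-pq}$ on the cone. By (T1) and (T3), $v^0\in X_q$. As $w(1)=f$ and $w_t(1)=g$, two integrations by parts in $t$ give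
$$\iint wL\psi=\iint H\psi+\int g\,\psi(1,x)\,dx-\int f\,\partial_t\psi(1,x)\,dx ,$$
and with (T2)
$$\iint v^0L\psi=\int g\,\psi(1,x)\,dx-\int f\,\partial_t\psi(1,x)\,dx. \tag{10}$$

**Step 3: the fixed point.** Let $\Phi(v)=\varepsilon v^0+TN(v)$. If $\|v\|,\|\tilde v\|\le m$, then $\big||a|^p-|b|^p\big|\le p\max(|a|,|b|)^{p-1}|a-b|$ gives
$$|N(v)-N(\tilde v)|\le p\,m^{p-1}\|v-\tilde v\|\;s^{-\mu(p-1)/2}s^{-p}(1+s-|y|)^{-pq}=p\,m^{p-1}\|v-\tilde v\|\;s^{-\beta}(1+s-|y|)^{-pq}.$$
By (T3), $\|\Phi(v)-\Phi(\tilde v)\|\le C_1p\,m^{p-1}\|v-\tilde v\|$. Let $C_0=\max(\|v^0\|,1)$, $m=2C_0\varepsilon$, and choose $\varepsilon_0$ with $C_1p(2C_0\varepsilon_0)^{p-1}\le\frac12$. For $0<\varepsilon\le\varepsilon_0$, $\Phi$ has Lipschitz constant at most $\frac12$ on the ball $\{\|v\|\le m\}$, and taking $\tilde v=0$, $\|\Phi(v)\|\le C_0\varepsilon+\frac m2=m$. So there is a fixed point $v$. By (10) and (T2) it satisfies (3), and by Section 1 $u=t^{-\mu/2}v$ is a global solution, with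 (9) and $C=2C_0$. $\square$

For $\mu=2$, $T_0$ has (T1) by Section 2, (T2) by Lemma 1, and (T3) by Section 3. Proposition 1 is proved.

## 5. Other values of $\mu$: the exponents and the theorems

Let $p_f(3)=\frac53$ be the Fujita exponent and $p_{crit}(3,\mu)=\max\{p_s(3+\mu),p_f(3)\}$. At $p=\frac53$ the quadratic in (6) equals $\frac{25(2+\mu)-15(4+\mu)-18}9=\frac{10\mu-28}9$. Hence
$$p_s(3+\mu)>\tfrac53\iff\mu<\tfrac{14}5, \tag{11}$$
and for $0<\mu<\frac{14}5$ we have $p_{crit}(3,\mu)=p_s(3+\mu)=\frac{\mu+4+\sqrt{\mu^2+16\mu+32}}{2(\mu+2)}$. For $\mu=1$ this is $p_s(4)=2$.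

The paper of Qianqian Li, Qiao Xin and Huicheng Yin, "Global small data radial symmetric solutions of 3D semilinear Euler-Poisson-Darboux equations", arXiv:2608.29258 (2026), is the source of the following question. For $1<p\le p_{crit}(3,\mu)$ solutions can blow up in finite time for suitable data. For $p>p_{crit}(3,\mu)$ global existence for small data is known when $\mu\in(0,1)\cup(1,2)$. Does it hold for $\mu=1$ or $\mu\in[2,\frac{14}5)$ and every $p>p_s(3+\mu)$, with no symmetry assumed? This is stated there as open. Theorem 1 says yes, on all of $0<\mu<\frac{14}5$. Put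
$$\kappa_*=\min\{1,\,2-\tfrac\mu2\}.$$

**Theorem 1.** Let $0<\mu<\frac{14}5$ and $p>p_s(3+\mu)$. For all data as in (1) there is $\varepsilon_0>0$ such that for $0<\varepsilon\le\varepsilon_0$ there is a global solution $u$, supported in $\{|x|\le t\}$. For every $q$ with $\frac1p<q<\kappa_*$ and $q\le q_0$ (such $q$ exist), $\varepsilon_0=\varepsilon_0(q)$ can be chosen so that (9) holds.

**Theorem 2.** Let $\mu>0$.

* (a) Let $p>\max\{p_s(3+\mu),\frac53\}$. For all data as above and all small $\varepsilon$ there is a global solution, supported in $\{|x|\le t\}$, satisfying (9) with $q$ as follows. If $p\kappa_*>1$: any $q$ with $\frac1p<q\le q_0$, $q<\kappa_*$; if moreover $\mu>2$ and $q_0>2-\frac\mu2$, also $q=2-\frac\mu2$. If $p\kappa_*\le1$ (which forces $\mu>\frac{14}5$): $q=2-\frac\mu2$.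
* (b) For every $p>1$, $\varepsilon>0$ and data, two global solutions in the sense of Definition 1 coincide.

Theorem 1 follows from Theorem 2(a). If $0<\mu<\frac{14}5$ and $p>p_s(3+\mu)$, then $p>\frac53$ by (11), so $\frac1p<\frac35$. Also $2-\frac\mu2>\frac35$, so $\kappa_*>\frac35$ and $p\kappa_*>1$. By (7), $q_0>\frac1p$. So admissible $q$ exist. The parenthesis in (a) is right as well: if $p\kappa_*\le1$ and $p>\frac53$, then $\kappa_*\le\frac1p<\frac35$, so $\kappa_*=2-\frac\mu2<\frac35$ and $\mu>\frac{14}5$.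

By Lemma 3, part (a) reduces to one thing: an operator $T$ for $L=\square-\nu(\nu+1)t^{-2}$ with (T1)–(T3). What changes from $\mu=2$ is the term $\nu(\nu+1)t^{-2}$.

## 6. Treating $\nu(\nu+1)t^{-2}$ as a perturbation

The first thing to try is to keep Kirchhoff's operator and move the new term to the right: $\square v=\nu(\nu+1)t^{-2}v+N(v)$. The fixed-point map then contains the linear operator $Sv=\nu(\nu+1)\,T_0(t^{-2}v)$.

The powers come out right. If $0<q<1$ and $\|v\|\le1$, then $|t^{-2}v|\le s^{-3}(1+s-|y|)^{-q}$. Lemma 2 with $\beta=3$, $k=q$, $\gamma=1-q$ gives $|T_0(t^{-2}v)|\le Ct^{-1}Y^{(1-q)+2-3}=Ct^{-1}Y^{-q}$. So $S$ is bounded on $X_q$. But $S$ is linear, so no power of $\varepsilon$ comes to help: the contraction argument needs $\|S\|<1$, and $\|S\|$ is a fixed number. Let us bound it below.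

Take $v(s,y)=s^{-1}(1+s-|y|)^{-q}\min(1,s-|y|)$ for $|y|\le s$, zero otherwise. It is in $X_q$ with norm at most $1$. At the origin, for $t\ge2$ and with $s=\frac{t(1+x)}2$, so that $2s-t=tx$ and $t-s=\frac{t(1-x)}2$,
$$t(1+t)^q\,T_0(t^{-2}v)(t,0)=t(1+t)^q\int_{t/2}^t(t-s)s^{-3}(1+2s-t)^{-q}\min(1,2s-t)\,ds$$
$$=2\int_0^1\frac{1-x}{(1+x)^3}\Big(\frac{1+t}{1+tx}\Big)^q\min(1,tx)\,dx\ \longrightarrow\ J(q):=2\int_0^1\frac{1-x}{(1+x)^3}\,x^{-q}\,dx\qquad(t\to\infty),$$
by dominated convergence, as $x(1+t)\le1+tx$. So $\|S\|\ge|\nu(\nu+1)|\,J(q)$. Here $J$ is increasing in $q$, and with $x=y^2$, $y=\tan\theta$,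
$$J(\tfrac12)=4\int_0^1\frac{1-y^2}{(1+y^2)^3}dy=4\int_0^{\pi/4}\cos2\theta\cos^2\theta\,d\theta=1+\frac\pi4 .$$
Also $J(\frac35)-J(\frac12)\ge2\int_0^{1/4}\frac34\cdot\frac{64}{125}\,x^{-1/2}(4^{1/10}-1)\,dx>0.11$, so $J(\frac35)>1.89$.

Now let $\mu$ be slightly below $\frac{14}5$ and $p$ slightly above $p_s(3+\mu)$. Then $p$ is close to $\frac53$, and we need $q>\frac1p$, a number close to $\frac35$. Meanwhile $\nu(\nu+1)$ is close to $\frac25\cdot\frac75=0.56$, and $0.56\cdot1.89>1.05$. So $\|S\|>1$ on $X_q$ for every $q\in(\frac1p,1)$, and the map is not a contraction in this norm. The obstruction is structural: $t^{-2}$ scales exactly like $\square$, so it is not small at any time. It has to be built into the solution operator.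

## 7. The Riemann function of $\partial_t^2-\partial_\rho^2-\nu(\nu+1)t^{-2}$

Repeat the proof of Lemma 1(i) for $L$ and see what is left over. With $w=\rho M$ as in Section 2 and
$$\ell=\partial_t^2-\partial_\rho^2-\nu(\nu+1)t^{-2},$$
$\rho$ times the spherical mean of $L\varphi$ is $\ell w$. The sphere integral now gives $\int_s^\infty(\ell w)(t,t-s)\,dt=\varphi(s,y)-\nu(\nu+1)\int_s^\infty t^{-2}w(t,t-s)\,dt$. The leftover must be cancelled by an integral over the inside of the cone.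

Riemann's method does this. Seek $R(t,\rho)$ with $\ell R=0$ in $0\le\rho\le t-s$ and $R=1$ on the characteristic $\rho=t-s$, and use Green's identity for $R$ against a solution. Against which function? With $w$ itself, the boundary term on the axis $\rho=0$ would be $Rw_\rho-wR_\rho=R\,\varphi(t,y)$, which involves $\varphi$ at all later times. With $h=w_\rho$, which is even in $\rho$, the axis term $Rh_\rho-hR_\rho$ vanishes as soon as $R$ is even, and $h(s,0)=M(s,0)=\varphi(s,y)$ is exactly the value wanted.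

To find $R$, look for a function of one variable. Let
$$\zeta=\frac{t^2+s^2-\rho^2}{2ts}=1+\frac{(t-s)^2-\rho^2}{2ts}, \tag{12}$$
which is even in $\rho$, homogeneous of degree zero, equal to $1$ on the characteristic and $\ge1$ inside. We have
$$\zeta_t=\frac{t^2-s^2+\rho^2}{2t^2s},\quad\zeta_{tt}=\frac{s^2-\rho^2}{t^3s},\quad\zeta_\rho=-\frac\rho{ts},\quad\zeta_{\rho\rho}=-\frac1{ts},$$
so $\zeta_{tt}-\zeta_{\rho\rho}=\frac{t^2+s^2-\rho^2}{t^3s}=\frac{2\zeta}{t^2}$. Since $(t^2-s^2+\rho^2)^2-4t^2\rho^2=(t^2+s^2-\rho^2)^2-4t^2s^2$ (expand both sides), $\zeta_t^2-\zeta_\rho^2=\frac{\zeta^2-1}{t^2}$. For a smooth function $F$ this gives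
$$\ell\,[F(\zeta)]=t^{-2}\big[(\zeta^2-1)F''+2\zeta F'-\nu(\nu+1)F\big]. \tag{13}$$
So $R=F(\zeta)$ works if $F$ solves Legendre's equation, is smooth at $\zeta=1$, and $F(1)=1$.

**Definition 3 (Legendre function).** For $\zeta\ge1$ let $P_\nu(\zeta)=\dfrac1\pi\displaystyle\int_0^\pi\big(\zeta+\sqrt{\zeta^2-1}\cos\theta\big)^\nu d\theta$.

Examples: $P_0=1$, $P_1=\zeta$, $P_2=\zeta^2+\frac12(\zeta^2-1)=\frac{3\zeta^2-1}2$. These are the cases $\mu=2,4,6$.

**Lemma 4.** $P_\nu$ is smooth on $[1,\infty)$ and extends smoothly to a neighborhood of it, $P_\nu(1)=1$, and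
$$(\zeta^2-1)P_\nu''+2\zeta P_\nu'-\nu(\nu+1)P_\nu=0,\qquad|P_\nu'(\zeta)|\le C\zeta^{-\kappa_*}\qquad(\zeta\ge1).$$

*Proof.* **Smoothness.** For $\zeta>1$ the base is at least $\zeta-\sqrt{\zeta^2-1}>0$, and smoothness is clear. Near $(\zeta,\sigma)=(1,0)$ the function $(\zeta,\sigma)\mapsto\int_0^\pi(\zeta+\sigma\cos\theta)^\nu d\theta$ is real-analytic, and it is even in $\sigma$ (replace $\theta$ by $\pi-\theta$). So it is analytic in $(\zeta,\sigma^2)$; put $\sigma^2=\zeta^2-1$.

**The equation.** Write $\zeta=\cosh b$, $b>0$, and $Z=\cosh b+\sinh b\cos\theta$, so $Z_b=\sinh b+\cosh b\cos\theta$. Then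
$$Z_{bb}=Z,\quad Z^2-Z_b^2=\sin^2\theta,\quad Z_\theta=-\sinh b\sin\theta,\quad\coth b\,Z_b-Z=\frac{\cos\theta}{\sinh b}.$$
Substituting $Z_b^2=Z^2-\sin^2\theta$ and $\coth b\,Z_b=Z+\frac{\cos\theta}{\sinh b}$,
$$\big(\partial_b^2+\coth b\,\partial_b-\nu(\nu+1)\big)Z^\nu=\big[\nu+\nu(\nu-1)+\nu-\nu(\nu+1)\big]Z^\nu+\nu Z^{\nu-1}\frac{\cos\theta}{\sinh b}-\nu(\nu-1)Z^{\nu-2}\sin^2\theta .$$
The bracket is $0$, and the rest is $\partial_\theta\big(\nu Z^{\nu-1}\frac{\sin\theta}{\sinh b}\big)$, which integrates to $0$ over $[0,\pi]$. Since $\partial_b=\sinh b\,\partial_\zeta$, we have $\partial_b^2+\coth b\,\partial_b=(\zeta^2-1)\partial_\zeta^2+2\zeta\partial_\zeta$. This is the equation for $\zeta>1$, and it holds at $\zeta=1$ by continuity.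

**The bound.** The equation says $((\zeta^2-1)P_\nu')'=\nu(\nu+1)P_\nu$, so
$$(\zeta^2-1)P_\nu'(\zeta)=\nu(\nu+1)\int_1^\zeta P_\nu(z)\,dz .$$
If $\nu\ge0$, then $0<P_\nu(z)\le(2z)^\nu$, so $|P_\nu'|\le C\frac{(\zeta-1)\zeta^\nu}{\zeta^2-1}\le C\zeta^{\nu-1}$, and $1-\nu=2-\frac\mu2=\kappa_*$. If $-1<\nu<0$, then $P_\nu>0$ and $-1<\nu(\nu+1)<0$, so $P_\nu'<0$ for $\zeta>1$ and $0<P_\nu\le1$. Hence $|P_\nu'|\le\frac{\zeta-1}{\zeta^2-1}\le\zeta^{-1}$, and $\kappa_*=1$. (At $\zeta=1$ use continuity.) $\square$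

## 8. The solution operator of $L$

Put $R=P_\nu(\zeta)$, so that $\ell R=0$ by (13), and $-R_\rho=\rho P_\nu'(\zeta)/(ts)$. The last identity tells us which kernel to use inside the cone. For $G\in C([1,\infty)\times\mathbb R^3)$ define
$$TG(t,x)=\int_1^t\Big[\frac1{4\pi(t-s)}\int_{|x-y|=t-s}G(s,y)\,d\sigma_y+\int_{|x-y|<t-s}\frac{P_\nu'(\zeta)|_{\rho=|x-y|}}{4\pi ts}\,G(s,y)\,dy\Big]ds. \tag{14}$$
For $\mu=2$ the second term is absent. For $\mu=4$ the interior kernel is simply $\frac1{4\pi ts}$.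

**Step 1: continuity and (T1).** The sphere part is $T_0G$, treated in Section 2. In the ball part put $s=1+(t-1)\tau$, $\rho_0=(t-1)(1-\tau)$, $y=x+\rho_0z$; it becomes
$$(t-1)\int_0^1\frac{\rho_0^3}{4\pi ts}\int_{|z|\le1}P_\nu'\Big(\frac{t^2+s^2-\rho_0^2|z|^2}{2ts}\Big)G(s,x+\rho_0z)\,dz\,d\tau ,$$
with an integrand continuous in $(t,x,\tau,z)$ on a fixed compact domain. So $TG$ is continuous. As before, $|x|>t$ and $|x-y|\le t-s$ give $|y|>s$, which proves (T1).

**Lemma 5.** (i) Let $\varphi\in C^\infty([1,\infty)\times\mathbb R^3)$ vanish for $t\ge t_*$, for some $t_*$. Then for all $s\ge1$, $y\in\mathbb R^3$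
$$\varphi(s,y)=\int_s^\infty\Big[\frac1{4\pi(t-s)}\int_{|x-y|=t-s}L\varphi\,d\sigma_x+\int_{|x-y|<t-s}\frac{P_\nu'(\zeta)}{4\pi ts}\,L\varphi\,dx\Big]dt. \tag{15}$$
(ii) $\iint(TG)\,L\varphi=\iint G\varphi$ for $G\in C([1,\infty)\times\mathbb R^3)$, $\varphi\in C_0^\infty([1,\infty)\times\mathbb R^3)$; this is (T2).

*Proof of (i).* **Step 2: write the right side with $R$ and $h$.** In polar coordinates about $y$ the ball term is $\int_0^{t-s}\frac{P_\nu'(\zeta)}{ts}\,\rho\,(\ell w)\,d\rho=\int_0^{t-s}(-R_\rho)\,\ell w\,d\rho$. Integrate by parts in $\rho$. At $\rho=t-s$ we have $R=1$, and at $\rho=0$ we have $\ell w=0$ because $\ell w$ is odd in $\rho$. So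
$$\int_0^{t-s}(-R_\rho)\,\ell w\,d\rho=-(\ell w)(t,t-s)+\int_0^{t-s}R\,\ell h\,d\rho,\qquad h=w_\rho ,$$
where $\partial_\rho\ell w=\ell h$ since the coefficients of $\ell$ do not depend on $\rho$. The sphere term is $(\ell w)(t,t-s)$, which cancels. The right side of (15) is therefore $\int_s^\infty\int_0^{t-s}R\,\ell h\,d\rho\,dt$.

**Step 3: Green's identity.** As $\ell R=0$, $R\,\ell h=R\,\ell h-h\,\ell R=\partial_tA-\partial_\rho B$ with $A=Rh_t-hR_t$ and $B=Rh_\rho-hR_\rho$. On $\rho=0$, $h_\rho=0$ and $R_\rho=0$ by evenness, so $B=0$. Since $\varphi=0$ for $t\ge t_*$, all integrals run over bounded sets. The domain is $\{\rho\ge0,\ t\ge s+\rho\}$; integrating $\partial_tA$ in $t$ and $\partial_\rho B$ in $\rho$,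
$$\int_s^\infty\!\int_0^{t-s}R\,\ell h\,d\rho\,dt=-\int_0^\infty(A+B)(s+\rho,\rho)\,d\rho .$$
Along $t=s+\rho$ we have $R=1$, hence $R_t+R_\rho=0$ there, and $A+B=h_t+h_\rho=\frac{d}{d\rho}[h(s+\rho,\rho)]$. So the integral is $h(s,0)=M(s,0)=\varphi(s,y)$.

*Proof of (ii).* For the sphere part use Lemma 1(ii) with $F=L\varphi$. For the ball part, the kernel is bounded on the bounded set of $(t,s,x,y)$ with $(t,x)\in\operatorname{supp}L\varphi$, $1\le s\le t$ and $|x-y|<t-s$, so Fubini applies directly. Adding the two and using (i) gives the claim. $\square$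

## 9. The tail inside the cone, and the choice of weights

It remains to prove (T3), and everything is now in the interior kernel. Its absolute value is bounded by a positive function of $t,s,|x-y|$ only. So after the triangle inequality we integrate the radial majorant of $G$, and formula (8) applies although $G$ need not be radial.

How good can the weight be? Take $\mu=4$, where $P_1'=1$, $\kappa_*=0$, and a continuous $G\ge0$ of compact support in the cone, not identically zero. If $\operatorname{supp}G$ lies strictly inside the backward cone of $(t,x)$, then (14) gives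
$$TG(t,x)=\frac1{4\pi t}\iint s^{-1}G\,dy\,ds ,$$
a constant over $t$, with no gain in $t-|x|$. So here $q>0=\kappa_*$ is impossible, and $pq>1$, on which Section 3 relied, cannot be had. Without $pq>1$, the integral $\Theta$ grows, and this must be paid for. In the example, $q=0$, $\Theta(X)=X$, $\beta=3p-2$. Lemma 2 with $\gamma=1$ gives $t^{-1}Y^{3-\beta}=t^{-1}Y^{5-3p}$, bounded by $t^{-1}$ if $p\ge\frac53$. This is where the Fujita exponent shows up.

Accordingly there are two regimes. Let $p>\max\{p_s(3+\mu),\frac53\}$; by (7), $\beta-2=q_0>\frac1p>0$. Fix $q$, together with an auxiliary exponent $\kappa$ that will replace $\kappa_*$ in the kernel bound; always $\kappa\le\kappa_*$ and $\kappa<1$.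

* Regime I ($p\kappa_*>1$): either $\frac1p<q\le q_0$, $q<\kappa_*$ and $\kappa=\frac{q+\kappa_*}2\in(q,1)$; or, if $\mu>2$ and $q_0>\kappa_*=2-\frac\mu2$, $q=\kappa=\kappa_*<1$. Put $\gamma=0$.
* Regime II ($p\kappa_*\le1$, so $\kappa_*=2-\frac\mu2<1$): $q=\kappa=2-\frac\mu2$ (possibly $\le0$), $\delta=\frac{3p-5}2>0$, $\gamma=1-p\kappa+\delta>0$.

In Regime I the first option is not empty, since both $q_0$ and $\kappa_*$ exceed $\frac1p$. For Theorem 1 only this option is needed. Let $\Theta(X)=\int_0^X(1+\eta)^{-pq}d\eta$. In both regimes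
$$\Theta(X)\le C(1+X)^\gamma,\qquad 2-\beta+\gamma\le-q. \tag{16}$$
The first: in Regime I, $pq>1$. In Regime II the integrand is at most $(1+\eta)^{-p\kappa+\delta}$ with $-p\kappa+\delta\ge-1+\delta>-1$. The second: in Regime I it says $q\le q_0$. In Regime II, $\frac\mu2=2-\kappa$ gives $\beta=p+(2-\kappa)(p-1)=3p-2-p\kappa+\kappa$, that is,
$$3-p\kappa-\beta+\kappa=5-3p, \tag{17}$$
so $2-\beta+\gamma=-\kappa-(3p-5)+\delta\le-\kappa=-q$.

## 10. The weighted estimate for the full operator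

**Proposition 2.** Let $p>\max\{p_s(3+\mu),\frac53\}$ and $q$ as in Section 9. If $G$ is continuous, supported in $\{|y|\le s\}$, and $|G(s,y)|\le s^{-\beta}(1+s-|y|)^{-pq}$ there, then
$$|TG(t,x)|\le C\,t^{-1}(1+t-|x|)^{-q}\qquad(t\ge1,\ |x|\le t),\qquad C=C(\mu,p,q).$$

*Proof.* By continuity of $TG$ we may take $0<r<t$; the cases $r=0$ and $r=t$ follow by limits. Put $Y=1+t-r\ge1$. Let $I_1,I_2$ be the sphere and ball integrals with $|G|$ replaced by its majorant and the kernel by its absolute value.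

**Step 1: the sphere part.** By Lemma 2 with $k=pq$ and (16), $I_1\le Ct^{-1}Y^{\gamma+2-\beta}\le Ct^{-1}Y^{-q}$.

**Step 2: a simple bound for the kernel.** We replace $\zeta$ by something that separates the variables. For $0\le\rho\le t-s$, $t^2+s^2-\rho^2\ge(t-\rho)(t+\rho)\ge t(t-\rho)$. Also $s\le t$ and $s\le t-\rho$ give $s^2\le t(t-\rho)$, so $t^2+s^2-\rho^2\le3t(t-\rho)$. Hence
$$\frac{t-\rho}{2s}\le\zeta\le\frac{3(t-\rho)}{2s}.$$
By Lemma 4 and $\zeta\ge1$, $|P_\nu'(\zeta)|\le C\zeta^{-\kappa_*}\le C\zeta^{-\kappa}\le C\big(\frac s{t-\rho}\big)^\kappa$, for either sign of $\kappa$ (use the lower bound of $\zeta$ if $\kappa\ge0$, the upper if $\kappa<0$).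

**Step 3: reduction to three variables.** Slice the ball into spheres $|x-y|=\rho$ and use (8). The conditions $|r-\rho|\le\lambda\le r+\rho$ and $|r-\lambda|\le\rho\le r+\lambda$ are equivalent (both say that $r,\rho,\lambda$ satisfy the triangle inequalities). Integrating in $\rho$ first,
$$I_2\le C\int_1^t\frac{s^{\kappa-1-\beta}}t\cdot\frac1r\int_{\substack{0\le\lambda\le s\\|r-\lambda|<t-s}}\lambda(1+s-\lambda)^{-pq}\Big(\int_{|r-\lambda|}^{\min(r+\lambda,\,t-s)}\rho(t-\rho)^{-\kappa}d\rho\Big)d\lambda\,ds. \tag{18}$$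

**Step 4: the inner integral.** The aim is a factor $r$, to cancel $\frac1r$. Let $\rho_1=|r-\lambda|$, $\rho_2=\min(r+\lambda,t-s)$. For $0\le\kappa<1$ and $0\le\sigma_1<\sigma_2$,
$$\int_{\sigma_1}^{\sigma_2}\sigma^{-\kappa}d\sigma=\frac{\sigma_2^{1-\kappa}-\sigma_1^{1-\kappa}}{1-\kappa}\le\frac{(\sigma_2-\sigma_1)\,\sigma_2^{-\kappa}}{1-\kappa},$$
because $1-X^{1-\kappa}\le1-X$ for $X=\sigma_1/\sigma_2\in[0,1]$. For $\kappa<0$ the same holds with constant $1$, since $\sigma^{-\kappa}$ is increasing. This is where $\kappa<1$ is used. Apply it with $\sigma=t-\rho$, so $\sigma_2=t-|r-\lambda|$. Since $\rho_2-\rho_1\le r+\lambda-|r-\lambda|=2\min(r,\lambda)$ and $\rho\le r+\lambda\le2\max(r,\lambda)$, the inner integral is at most $C\,r\lambda\,(t-|r-\lambda|)^{-\kappa}$.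

**Step 5: remove $\lambda$ from the last factor.** On the domain in (18),
$$\tfrac13(t-r+s)\le t-|r-\lambda|\le t-r+s. \tag{19}$$
Lower bound: $|r-\lambda|<t-s$ gives $t-|r-\lambda|>s$. If $\lambda\le r$, then $t-|r-\lambda|=t-r+\lambda\ge t-r$. If $\lambda>r$, then $\lambda\le s<t+r-\lambda$ gives $\lambda<\frac{t+r}2$, so $t-|r-\lambda|=t+r-\lambda>\frac{t+r}2\ge\frac{t-r}2$. Hence $t-|r-\lambda|\ge\max(s,\frac{t-r}2)\ge\frac{s+t-r}3$. Upper bound: if $\lambda\le r$, then $t-r+\lambda\le t-r+s$. If $\lambda>r$, then $t+r-\lambda<t\le t-r+s$, because $s\ge\lambda>r$.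

**Step 6: the $\lambda$-integral.** On the domain $r-\lambda<t-s$, i.e. $s-\lambda<t-r$; so $\eta=s-\lambda$ runs within $[0,\min(s,t-r)]$. The powers of $\lambda$ combine to $\lambda^2\le s^2$. Thus
$$I_2\le Ct^{-1}\int_1^ts^{1-\beta+\kappa}(t-r+s)^{-\kappa}\,\Theta(\min(s,t-r))\,ds .$$
Since $s\ge1$, $t-r+s\le Y+s\le2(t-r+s)$, and we may write $(Y+s)^{-\kappa}$ instead.

**Step 7: the $s$-integral.** Split at $s=Y$.

For $s\ge Y$: $(Y+s)^{-\kappa}\le Cs^{-\kappa}$ and $\Theta(t-r)\le CY^\gamma$. This part is at most $Ct^{-1}Y^\gamma\int_Y^\infty s^{1-\beta}ds=Ct^{-1}Y^{\gamma+2-\beta}\le Ct^{-1}Y^{-q}$ by (16).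

For $1\le s\le Y$: $(Y+s)^{-\kappa}\le CY^{-\kappa}$ and $\Theta(s)\le Cs^\gamma$. This part is at most $Ct^{-1}Y^{-\kappa}\int_1^Ys^{1-\beta+\kappa+\gamma}ds$. In Regime I the exponent is $-1-q_0+\kappa$. If $\kappa>q$, it is $\le-1+(\kappa-q)$ because $q\le q_0$, and the integral is at most $CY^{\kappa-q}$. If $\kappa=q<q_0$, the exponent is $<-1$ and the integral is bounded. In Regime II, by (17), the exponent is $2-\beta+\kappa-p\kappa+\delta=4-3p+\delta=-1-\delta<-1$, the integral is bounded, and $\kappa=q$. In every case this part is at most $Ct^{-1}Y^{-q}$. $\square$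

**Proof of Theorem 2(a), hence of Theorem 1.** The operator $T$ of (14) is linear on $C([1,\infty)\times\mathbb R^3)$. It has (T1) and (T2) by Section 8, and (T3) by Proposition 2 for each $q$ listed in Section 9, which are exactly the $q$ listed in Theorem 2(a). Lemma 3 gives the global solution and (9). Theorem 1 follows as shown in Section 5. $\square$

## 11. Uniqueness by a dual problem and a backward cone

Let $u,\tilde u$ be two global solutions with the same data, for any $\mu>0$, $p>1$, $\varepsilon>0$. Let $v,\tilde v$ be the transformed functions, $d=v-\tilde v$ and $G=N(v)-N(\tilde v)\in C([1,\infty)\times\mathbb R^3)$. No support or decay is assumed, so the norm of $X_q$ is not available. Instead we show $d=TG$ and use finite propagation speed.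

**Step 1: $z=d-TG$ is orthogonal to the range of $L$.** Subtracting (3) for $v$ and $\tilde v$, $\iint dL\psi=\iint G\psi$, and by Lemma 5(ii) this is $\iint(TG)L\psi$. So $z$ is continuous and $\iint zL\psi=0$ for all $\psi\in C_0^\infty([1,\infty)\times\mathbb R^3)$.

**Step 2: the range contains $C_0^\infty((1,\infty)\times\mathbb R^3)$.** Given real $H$ in this space, we look for $\psi\in C_0^\infty([1,\infty)\times\mathbb R^3)$ with $L\psi=H$. Let $\operatorname{supp}H\subset\{1\le t<t_*,\ |x|\le\varrho\}$. For each $\xi$ let $\hat\psi(\cdot,\xi)$ solve the linear ordinary differential equation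
$$\hat\psi_{tt}+\big(|\xi|^2-\nu(\nu+1)t^{-2}\big)\hat\psi=\hat H(t,\xi),\qquad\hat\psi=0\ \text{ for }t\ge t_* .$$
It is smooth in $(t,\xi)$. For $E=|\hat\psi_t|^2+(1+|\xi|^2)|\hat\psi|^2$,
$$E'=2\operatorname{Re}\Big[\big(\hat H+(1+\nu(\nu+1)t^{-2})\hat\psi\big)\overline{\hat\psi_t}\Big],\qquad|E'|\le C(E+E^{1/2}|\hat H|)\le C(E+|\hat H|^2),$$
with $C$ independent of $\xi$. Gronwall's inequality, run backward from $t_*$, gives $E(t,\xi)\le C\int_1^{t_*}|\hat H(\tau,\xi)|^2d\tau$ on $[1,t_*]$, which decays faster than any power of $|\xi|$. By the equation, differentiated in $t$ as often as needed, the same holds for all $t$-derivatives of $\hat\psi$. So the inverse Fourier transform $\psi$ in $x$ is in $C^\infty([1,\infty)\times\mathbb R^3)$, vanishes for $t\ge t_*$ and satisfies $L\psi=H$; replace $\psi$ by $\operatorname{Re}\psi$. Finally apply (15) to $\psi$: its value at $(s,y)$ involves $H(t,x)$ only with $|x-y|\le t-s<t_*$, so $\psi(s,y)=0$ if $|y|>\varrho+t_*$. Thus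 $\psi$ has compact support.

Consequently $\iint zH=0$ for all such $H$, so $z=0$ by continuity, and $d=TG$.

**Step 3: Gronwall on a backward cone.** Fix $(t_0,x_0)$ and let $\mathfrak m(s)=\max_{|y-x_0|\le t_0-s}|d(s,y)|$ for $1\le s\le t_0$, a continuous function. On the compact cone $K=\{1\le s\le t_0,\ |y-x_0|\le t_0-s\}$ the functions $v,\tilde v$ are bounded, and $N$ is locally Lipschitz in $v$, so $|G|\le\Lambda|d|$ there. If $(t,x)\in K$ and $|x-y|\le t-s$, then $|y-x_0|\le t_0-s$, so the domain of integration of $TG(t,x)$ stays in $K$. The total mass in $y$ of the absolute kernel is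
$$(t-s)+\int_{|x-y|<t-s}\frac{|P_\nu'(\zeta)|}{4\pi ts}\,dy\le C(t_0)\qquad(1\le s\le t\le t_0).$$
Hence $\mathfrak m(t)\le\Lambda\,C(t_0)\int_1^t\mathfrak m(s)\,ds$, and Gronwall gives $\mathfrak m\equiv0$. So $d(t_0,x_0)=0$. As $(t_0,x_0)$ was arbitrary, $u=\tilde u$, which is Theorem 2(b). $\square$
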